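
\newtheorem{theorem}{Theorem}[section]
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\theoremstyle{definition}
\newtheorem{example}[theorem]{Example}
\newtheorem{remark}[theorem]{Remark}
\numberwithin{equation}{section}

\title{Frobenius Euler Characteristics and Regularity\\ of Unmixed Local Rings}


\begin{abstract}
Let $R$ be an $F$-finite local ring of prime characteristic. The $i$th Frobenius Euler characteristic $\chi_i^F(R)$ is the normalized limit of the alternating sums of the first $i+1$ Betti numbers of $F^e_*R$. It equals $(-1)^i$ when $R$ is regular. We prove the converse for every $i$ under the sole assumption that $\dim\widehat R/Q=\dim\widehat R$ for all associated primes $Q$ of $\widehat R$; this was conjectured by Polstra and Smirnov, who proved it for strongly $F$-regular rings. The proof bounds from below the ranks of the syzygies of $F^e_*R$. In the Cohen--Macaulay case one counts socles modulo a system of parameters, and this gives an explicit bound in terms of the Hilbert--Kunz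 multiplicity. In the remaining case one counts socles in local cohomology at a minimal non-Cohen--Macaulay point. For $i=1$ no hypothesis on $\widehat R$ is needed; for $i=0$ it cannot be dropped.
\end{abstract}

\section{The question and the results}

Throughout, $(R,\mathfrak m,k)$ is a Noetherian local ring of prime characteristic $p$ and dimension $d$, and $\lambda$ denotes length. Write $F^e_*R$ for $R$ viewed as an $R$-module through the $e$th Frobenius $x\mapsto x^{p^e}$. We write its elements as $F^e_*z$, so that $a\cdot F^e_*z=F^e_*(a^{p^e}z)$, and we use the same notation $F^e_*X$ for any $R$-module $X$. We assume that $R$ is \emph{$F$-finite}, that is, each $F^e_*R$ is finitely generated. Put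
\[
q=p^e,\qquad p^\alpha=[k:k^p],\qquad \gamma=\gamma(R)=d+\alpha .
\]
Following \cite{PS} we write $\operatorname{rank}(F^e_*R)=q^{\gamma}$; when $R$ is a domain this is the rank of $F^e_*R$.

Kunz's theorem \cite{Kunz} says that $R$ is regular if and only if $F^e_*R$ is free for one, equivalently for every, $e\ge1$. The minimal free resolution of $F^e_*R$ therefore records the singularity of $R$. Let
\[
\beta_j^e(R)=\lambda_R\bigl(\operatorname{Tor}^R_j(k,F^e_*R)\bigr),\qquad
\chi_i^e(R)=\sum_{j=0}^i(-1)^{i-j}\beta_j^e(R),\qquad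
\chi_i^F(R)=\lim_{e\to\infty}\frac{\chi_i^e(R)}{q^{\gamma}} .
\]
The last limit is known to exist; it is the \emph{$i$th Frobenius Euler characteristic} of $R$. For $i=0$ it is the Hilbert--Kunz multiplicity $e_{HK}(R)=\lim_e\lambda(R/\mathfrak m^{[q]})/q^d$, because $k\otimes F^e_*R=F^e_*(R/\mathfrak m^{[q]})$ has length $q^\alpha\lambda(R/\mathfrak m^{[q]})$.

If $R$ is regular, then $\beta_0^e=q^\gamma$ and the other Betti numbers vanish, so $\chi_i^e(R)=(-1)^iq^\gamma$ for all $i$ and $e$. Does one such equality conversely force regularity? Polstra and Smirnov \cite{PS} proved that for strongly $F$-regular $R$ and each fixed $i$ the following are equivalent: $R$ is regular; $\chi_i^e(R)=(-1)^iq^\gamma$ for all $e$; the same for some $e\ge1$; $\chi^F_i(R)=(-1)^i$. The analogous statements for Hilbert--Kunz multiplicity and for Frobenius Betti numbers are known under a weaker hypothesis. Call $R$ \emph{unmixed} if $\dim\widehat R/Q=d$ for every $Q\in\operatorname{Ass}\widehat R$. In those statements unmixedness takes the place of strong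 $F$-regularity, and Polstra and Smirnov conjectured that it suffices for Frobenius Euler characteristics too. We prove this.

\begin{theorem}\label{thm:A}
Let $R$ be an unmixed $F$-finite local ring and let $i\ge0$. The following are equivalent:
\begin{enumerate}
\item[(1)] $R$ is regular;
\item[(2)] $\chi_i^e(R)=(-1)^iq^\gamma$ for every $e$;
\item[(3)] $\chi_i^e(R)=(-1)^iq^\gamma$ for some $e\ge1$;
\item[(4)] $\chi_i^F(R)=(-1)^i$.
\end{enumerate}
If $R$ is unmixed and not regular, then $\chi_i^F(R)>(-1)^i$.
\end{theorem}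

For Cohen--Macaulay rings there is an explicit bound.

\begin{theorem}\label{thm:B}
Let $R$ be an $F$-finite Cohen--Macaulay local ring of type $\tau$ that is not regular. Let $x$ be a system of parameters and $\ell=\lambda(R/(x))$. Then $\ell>\tau$, and for all $i\ge0$
\[
\chi_i^F(R)-(-1)^i\ \ge\ \Bigl(\frac{\tau}{\ell-\tau}\Bigr)^i\bigl(e_{HK}(R)-1\bigr)\ >\ 0 .
\]
If $\mathfrak m^2\subseteq(x)$, then equality holds: $\chi_i^F(R)=(-1)^i+(\ell-1)^i\bigl(e_{HK}(R)-1\bigr)$ for all $i$.
\end{theorem}

\begin{theorem}\label{thm:C}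
If $R$ is any $F$-finite local ring with $\chi_1^F(R)=-1$, then $R$ is regular. For $i=0$ the implication (4)$\Rightarrow$(1) of Theorem~\ref{thm:A} fails without the unmixedness hypothesis.
\end{theorem}

We do not decide whether unmixedness can be dropped for $i\ge2$.

\medskip
\noindent\textbf{What $\chi_i$ measures.} Suppose for a moment that $R$ is a domain, and let $\Omega^e_{i+1}$ be the $(i+1)$st syzygy in the minimal resolution of $F^e_*R$. Counting ranks in
\[
0\to\Omega_{i+1}^e\to R^{\beta_i^e}\to\dots\to R^{\beta_0^e}\to F^e_*R\to0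
\]
gives $\operatorname{rank}\Omega^e_{i+1}=\chi_i^e(R)-(-1)^iq^\gamma$. So $\chi_i^F(R)\ge(-1)^i$ always, and condition (3) says that $\Omega^e_{i+1}$ has rank zero, hence, being torsion-free, is zero. That makes (3)$\Rightarrow$(1) easy. Condition (4) says only that $\operatorname{rank}\Omega^e_{i+1}$ is small compared with $q^\gamma$. Thus we must show that, for a singular ring, the rank of $\Omega_{i+1}^e$ grows at least like a positive constant times $q^\gamma$.

\medskip
\noindent\textbf{The method.} Minimality of the resolution means that its differentials have entries in $\mathfrak m$. Such a map kills socles. After applying a functor that produces modules of finite length, each syzygy $\Omega_{j+1}$ with $j\ge1$ will therefore contain a socle of length at least $\beta_j$. If the resulting length can be bounded above by $E\cdot\operatorname{rank}\Omega_{j+1}$, with a constant $E$ independent of $e$, then $\beta_j\le E\cdot\operatorname{rank}\Omega_{j+1}$; since $\operatorname{rank}\Omega_j\le\beta_j$, the ranks cannot drop by more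 than a factor $E$ at each step. That $\operatorname{rank}\Omega_1$ grows like $q^\gamma$ needs a separate argument. For Cohen--Macaulay rings the functor is reduction modulo a system of parameters. Otherwise it is the lowest nonvanishing local cohomology at a minimal non-Cohen--Macaulay prime, and the upper bound comes from Lemma~\ref{lem:bound}. Section~\ref{sec:examples} carries out both versions by hand, for two lines and for two planes meeting at a point.

\section{Ranks of the syzygies}\label{sec:ranks}

\noindent\textbf{Completion.} The completion of the finitely generated module $F^e_*R$ is $F^e_*\widehat R$, because the topologies on $R$ defined by the powers of $\mathfrak m^{[q]}$ and of $\mathfrak m$ agree. So $\widehat R\otimes_R F^e_*R=F^e_*\widehat R$, and tensoring with $\widehat R$ takes the minimal resolution of $F^e_*R$ to that of $F^e_*\widehat R$. Thus $\beta_j^e$, $\chi_i^e$, $\gamma$ do not change on completion, and $R$ is regular (Cohen--Macaulay, unmixed) if and only if $\widehat R$ is. \emph{In Sections~\ref{sec:ranks}--\ref{sec:proofA}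 we assume that $R$ is complete}; unmixedness then means $\dim R/Q=d$ for all $Q\in\operatorname{Ass}R$. In particular $R$ is catenary and is a quotient of a complete regular local ring.

\begin{lemma}\label{lem:degree}
For every prime $Q$ of $R$ we have $[\kappa(Q):\kappa(Q)^p]=p^{\dim R/Q+\alpha}$. If $X$ is an $R_Q$-module of finite length, then
\begin{equation}\label{eq:length}
\lambda_{R_Q}(F^e_*X)=\lambda_{R_Q}(X)\,q^{\dim R/Q+\alpha}.
\end{equation}
\end{lemma}
\begin{proof}
Put $n=\dim R/Q$. By Cohen's structure theorem $R/Q$ is finite over a power series ring $A=k[[y_1,\dots,y_n]]$. Let $L=\operatorname{Frac}A$ and $K=\kappa(Q)$. The ring $A$ is free over $A^p=k^p[[y_1^p,\dots,y_n^p]]$ of rank $p^n[k:k^p]=p^{n+\alpha}$, a basis being the products of a $k^p$-basis of $k$ with the monomials whose exponents are all $<p$. So $[L:L^p]=p^{n+\alpha}$. Computing $[K:L^p]$ in two ways,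
\[
[K:L][L:L^p]=[K:K^p][K^p:L^p],
\]
and $[K^p:L^p]=[K:L]<\infty$ by the Frobenius isomorphism; so $[K:K^p]=[L:L^p]$. This proves the first claim. For the second, filter $X$ by copies of $\kappa(Q)$; the functor $F^e_*$ is exact, and $F^e_*\kappa(Q)$ has length $[K:K^q]=[K:K^p]^e$.
\end{proof}

Let $\Omega_0=F^e_*R$ and let $\Omega_j=\Omega_j^e$ be its $j$th minimal syzygy, so that
\[
0\to\Omega_{j+1}\to R^{\beta_j}\to\Omega_j\to0,\qquad \beta_j=\beta_j^e(R).
\]
If $R$ is not a domain the $\Omega_j$ need not have a rank in the usual sense, but at the primes $Q$ with $\dim R/Q=d$ they behave as if they had one. Put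
\[
r_j=r_j^e=\sum_{l<j}(-1)^{j-1-l}\beta_l+(-1)^jq^\gamma .
\]

\begin{lemma}\label{lem:ranks}
If $\dim R/Q=d$, then $\lambda(\Omega_{j,Q})=r_j\,\lambda(R_Q)$ for all $j\ge0$. Moreover
\begin{equation}\label{eq:ranks}
r_0=q^\gamma,\qquad r_j\ge0,\qquad r_j+r_{j+1}=\beta_j,\qquad r_{i+1}=\chi_i^e(R)-(-1)^iq^\gamma .
\end{equation}
Hence $\chi_i^F(R)\ge(-1)^i$, with equality if and only if $r_{i+1}^e/q^\gamma\to0$ as $e\to\infty$.
\end{lemma}
\begin{proof}
The equations in \eqref{eq:ranks} are immediate from the definition of $r_j$. Let $\dim R/Q=d$; then $Q$ is minimal and $R_Q$ has finite length. Since $(F^e_*R)_Q=F^e_*(R_Q)$, formula \eqref{eq:length} with $X=R_Q$ gives the length for $j=0$. The localized sequences give $\lambda(\Omega_{j+1,Q})=\beta_j\lambda(R_Q)-\lambda(\Omega_{j,Q})$, so the length formula follows by induction from $r_{j+1}=\beta_j-r_j$. As primes $Q$ with $\dim R/Q=d$ exist, $r_j\ge0$.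
\end{proof}

\begin{lemma}\label{lem:zero}
Let $R$ be unmixed. If $r_j^e=0$ for some $j\ge1$ and some $e\ge1$, then $R$ is regular.
\end{lemma}
\begin{proof}
By Lemma~\ref{lem:ranks}, $\Omega_j$ vanishes at every associated prime of $R$. But $\Omega_j$ is a submodule of the free module $R^{\beta_{j-1}}$, so its associated primes lie in $\operatorname{Ass}R$. Hence $\Omega_j=0$ and $F^e_*R$ has finite projective dimension. A sequence $x_1,\dots,x_s$ in $\mathfrak m$ is regular on $F^e_*R$ if and only if $x_1^q,\dots,x_s^q$ is regular on $R$, which holds if and only if $x_1,\dots,x_s$ is regular on $R$. So $\operatorname{depth}F^e_*R=\operatorname{depth}R$. By Auslander--Buchsbaum $F^e_*R$ is free, and Kunz's theorem applies.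
\end{proof}

\section{Two lines and two planes}\label{sec:examples}

In both examples $k$ is perfect and $R$ is the union of two smooth branches, with complete local rings $S_1$ and $S_2$, meeting at the closed point. So $R\subset S_1\times S_2$ consists of the pairs $(f,g)$ with $f(0)=g(0)$. We write $\mathfrak m_i$ for the maximal ideal of $S_i$. These rings are complete and reduced with two minimal primes $Q$, both with $\dim R/Q=\dim R$; hence they are unmixed.

\begin{example}[Two lines]\label{ex:lines}
Let $R=k[[a,c]]/(ac)$, $S_1=k[[a]]$, $S_2=k[[c]]$. Each $F^e_*S_i$ is free over $S_i$ on the monomials of exponent $<q$. Write $f=\sum_u f_u^qa^u$ and $g=\sum_u g_u^qc^u$ with $0\le u<q$. The condition $f(0)=g(0)$ says $f_0(0)=g_0(0)$ and does not involve the other components, so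
\[
F^e_*R\cong R\oplus S_1^{\,q-1}\oplus S_2^{\,q-1},\qquad \beta_0=2q-1 .
\]
The kernel of $R\to S_1$ is $(c)=\mathfrak m_2\cong S_2$, and symmetrically. So $\beta_j=2(q-1)$ and $r_j=q-1$ for all $j\ge1$, and $\chi_i^F(R)=(-1)^i+1$ for every $i$.

One can see that $r_{j+1}\ge r_j$ for $j\ge1$ without knowing the resolution. Reduce modulo the parameter $x=a+c$: the ring becomes $\bar R=k[c]/(c^2)$, of length $2$ with one-dimensional socle. The element $x$ is regular on every $\Omega_j$, and $\Omega_j/x\Omega_j$ has length $2r_j$. For $j\ge1$ the reduced differential $\bar R^{\beta_j}\to\bar R^{\beta_{j-1}}$ has kernel $\Omega_{j+1}/x\Omega_{j+1}$ and kills $\operatorname{Soc}(\bar R)^{\beta_j}$, so $2r_{j+1}\ge\beta_j=r_j+r_{j+1}$. This argument is general for Cohen--Macaulay rings (Section~\ref{sec:CM}).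
\end{example}

\begin{example}[Two planes]\label{ex:planes}
Let $R=k[[a_1,a_2,c_1,c_2]]/(a_1,a_2)\cap(c_1,c_2)$, with $S_1=k[[a_1,a_2]]$ and $S_2=k[[c_1,c_2]]$. Here $\dim R=2$, while $0\to R\to S_1\times S_2\to k\to0$ shows $H^0_{\mathfrak m}(R)=0$ and $H^1_{\mathfrak m}(R)=k$. So $R$ is not Cohen--Macaulay. As before,
\[
F^e_*R\cong R\oplus S_1^{\,q^2-1}\oplus S_2^{\,q^2-1},\qquad \beta_0=2q^2-1 .
\]
The kernel of $R\to S_1$ is $\mathfrak m_2=(c_1,c_2)$. To find the next syzygy, consider $R^2\to\mathfrak m_2$, $\bigl((f,g),(f',g')\bigr)\mapsto c_1g+c_2g'$. An element lies in the kernel if and only if $(g,g')=h\cdot(c_2,-c_1)$ with $h\in S_2$; then $g(0)=g'(0)=0$, so the only condition on $f,f'$ is $f,f'\in\mathfrak m_1$. The kernel is thus $\mathfrak m_1^{\oplus2}\oplus S_2$. The same holds with the indices exchanged. So for $j\ge1$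
\[
\Omega_j\cong\bigl(\mathfrak m_1^{\oplus u_j}\oplus\mathfrak m_2^{\oplus u_j}\oplus S_1^{v_j}\oplus S_2^{v_j}\bigr)^{q^2-1},
\qquad (u_1,v_1)=(1,0),\quad u_{j+1}=2u_j+v_j,\quad v_{j+1}=u_j .
\]
Therefore $r_j=(q^2-1)\rho_j$ for $j\ge1$, with $\rho_j=u_j+v_j$, so $\rho_1=1$, $\rho_2=3$, $\rho_3=7$, and so on, and $\chi_i^F(R)=(-1)^i+\rho_{i+1}$.

Now look at $H^1=H^1_{\mathfrak m}$. We have $H^1(S_i)=0$ and $H^1(\mathfrak m_i)=k$. Two facts stand out.
\begin{itemize}
\item[(i)] $\lambda(H^1(\Omega_{j+1}))=2(q^2-1)u_{j+1}=\beta_j$ for $j\ge1$, and $\lambda(H^1(\Omega_1))=2(q^2-1)=\beta_0-1$. The inequality $\ge$ has a conceptual reason. For $j\ge1$, $H^1(\Omega_{j+1})$ is the kernel of $H^1(R)^{\beta_j}\to H^1(\Omega_j)\subseteq H^1(R)^{\beta_{j-1}}$, and the composite is given by a matrix over $\mathfrak m$, which kills $H^1(R)=k$. For $j=0$ it is the kernel of $k^{\beta_0}\to H^1(F^e_*R)=F^e_*k$, whose target has length $1$.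
\item[(ii)] $\lambda(H^1(\Omega_j))\le2r_j$ for $j\ge1$. Indeed, replacing each $\mathfrak m_i$ by $S_i$ embeds $\Omega_j$ into the module $D=S_1^{r_j}\oplus S_2^{r_j}$, with $D/\Omega_j\cong H^1(\Omega_j)$ killed by $\mathfrak m$. So $\lambda(H^1(\Omega_j))\le\lambda(D/\mathfrak mD)=2r_j$.
\end{itemize}
Together, $q^2-1\le\beta_0-1\le2r_1$ and $r_j\le\beta_j\le2r_{j+1}$ for $j\ge1$, so $r_{i+1}\ge2^{-(i+1)}(q^2-1)$. The conceptual argument in (i) does not use the explicit form of the $\Omega_j$, but the argument in (ii) does. The general proof in Section~\ref{sec:nonCM} has the same shape; the work is to replace (ii) by a general inequality with a constant independent of $e$, and this is done in Section~\ref{sec:bound}.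
\end{example}

\section{Multiplicities and the Cohen--Macaulay case}\label{sec:CM}

\noindent\textbf{Multiplicities.} Let $B$ be a local ring of dimension $h$, $x=x_1,\dots,x_h$ a system of parameters, and $M$ a finitely generated module. Put $e(x;M)=\sum_j(-1)^j\lambda(H_j(x;M))$, with Koszul homology. We use the following standard facts.
\begin{enumerate}
\item[(M1)] $e(x;-)$ is additive on short exact sequences. It is zero if $\dim M<h$, and otherwise it is the usual multiplicity (Serre), a positive integer.
\item[(M2)] $e(x;M)=\sum_Q\lambda(M_Q)\,e(x;B/Q)$, summed over the primes $Q$ with $\dim B/Q=h$. This follows from (M1) by filtering $M$ with quotients isomorphic to rings $B/Q$.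
\item[(M3)] If $x_1$ is $M$-regular, then $e(x;M)=e(x_2,\dots,x_h;M/x_1M)$. If $x$ is an $M$-regular sequence, then $e(x;M)=\lambda(M/xM)$.
\end{enumerate}
From (M2) and Lemma~\ref{lem:ranks} we get, for any system of parameters $x$ of $R$,
\begin{equation}\label{eq:eOmega}
e(x;\Omega_j)=r_j\,e(x;R)\qquad(j\ge0).
\end{equation}

\begin{proposition}\label{prop:CMstep}
Let $R$ be Cohen--Macaulay and not regular, $x$ a system of parameters, $\bar R=R/(x)$, $\ell=\lambda(\bar R)$, $\tau=\dim_k\operatorname{Soc}\bar R$. Then $\ell>\tau$ and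
\[
(\ell-\tau)\,r_{j+1}\ge\tau\,r_j\qquad\text{for all }j\ge1\text{ and all }e,
\]
with equality if $\mathfrak m^2\subseteq(x)$.
\end{proposition}
\begin{proof}
If $\bar R=k$, then $\mathfrak m$ is generated by $d$ elements and $R$ is regular. So $\bar R\ne k$, hence $\operatorname{Soc}\bar R\ne\bar R$ and $\tau<\ell$.

The module $F^e_*R$ is maximal Cohen--Macaulay, because $x_1^q,\dots,x_d^q$ is a regular sequence on $R$; by the depth lemma each $\Omega_j$ is maximal Cohen--Macaulay or zero. Put $\bar\Omega_j=\Omega_j/x\Omega_j$. By (M3) and \eqref{eq:eOmega}, $\lambda(\bar\Omega_j)=r_j\,e(x;R)=\ell r_j$. Since $x$ is regular on $R$ and on $\Omega_j$ if $\Omega_j\ne0$, $\operatorname{Tor}_1^R(\bar R,\Omega_j)=H_1(x;\Omega_j)=0$, so the sequences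
\[
0\to\bar\Omega_{j+1}\to\bar R^{\beta_j}\to\bar\Omega_j\to0\qquad(j\ge0)
\]
are exact. Let $j\ge1$. Then $\bar\Omega_j\subseteq\bar R^{\beta_{j-1}}$, and the composite $\bar R^{\beta_j}\to\bar\Omega_j\subseteq\bar R^{\beta_{j-1}}$ has entries in $\bar{\mathfrak m}$, hence kills $\operatorname{Soc}(\bar R)^{\beta_j}$. So $\operatorname{Soc}(\bar R)^{\beta_j}\subseteq\bar\Omega_{j+1}$, and
\[
\ell r_{j+1}\ge\tau\beta_j=\tau(r_j+r_{j+1}).
\]

Now suppose $\bar{\mathfrak m}^2=0$. As $\bar R\ne k$, $\operatorname{Soc}\bar R=\bar{\mathfrak m}$ and $\tau=\ell-1$. For $j\ge1$ minimality gives $\bar\Omega_j\subseteq\bar{\mathfrak m}\bar R^{\beta_{j-1}}$, which is killed by $\bar{\mathfrak m}$. Since $\Omega_j$ has $\beta_j$ minimal generators, $\bar\Omega_j\cong k^{\beta_j}$, and $\bar\Omega_{j+1}=\bar{\mathfrak m}\bar R^{\beta_j}$ has length $\tau\beta_j$. Equality holds.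
\end{proof}

The argument needs $j\ge1$, since it uses that $\Omega_j$ is a syzygy inside a free module, which $\Omega_0=F^e_*R$ is not. The chain of inequalities must therefore be started differently: we need $r_1^e$ to grow like $q^\gamma$.

\begin{proposition}\label{prop:HK}
If $R$ is Cohen--Macaulay and $r_1^e/q^\gamma\to0$ (equivalently $e_{HK}(R)=1$), then $R$ is regular.
\end{proposition}
\begin{proof}
We have $r_1^e=\beta_0^e-q^\gamma=q^\alpha\lambda(R/\mathfrak m^{[q]})-q^{d+\alpha}$, so the hypothesis says $\beta_0^e/q^\gamma\to1$, or $\lambda(R/\mathfrak m^{[q]})/q^d\to1$. We show that the limit forces equality already at finite level. Fix $e_0\ge1$, $q_0=p^{e_0}$, put $J=\mathfrak m^{[q_0]}$, and let $I\subseteq J$ be generated by a system of parameters $x$. With $N=F^e_*R$, tensoring $0\to J/I\to R/I\to R/J\to0$ with $N$ and filtering $J/I$ by copies of $k$ gives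
\[
\lambda(N/IN)\le\lambda(J/I)\,\beta_0^e+\lambda(N/JN).
\]
Since $R$ and $N$ are maximal Cohen--Macaulay, (M3) and \eqref{eq:eOmega} give $\lambda(N/IN)=e(x;N)=q^\gamma\lambda(R/I)$. Also $N/JN=F^e_*(R/\mathfrak m^{[q_0q]})$ has length $q^\alpha\lambda(R/\mathfrak m^{[q_0q]})$. Dividing by $q^\gamma=q^{d+\alpha}$ and letting $e\to\infty$,
\[
\lambda(R/I)\le\lambda(J/I)+q_0^d,\qquad\text{that is,}\qquad \lambda(R/\mathfrak m^{[q_0]})\le q_0^d .
\]
So $r_1^{e_0}\le0$, hence $r_1^{e_0}=0$. As $R$ is Cohen--Macaulay it is unmixed, and Lemma~\ref{lem:zero} applies.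
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
All quantities in the statement are unchanged by completion, so let $R$ be complete. Then $\lim_e r_1^e/q^\gamma=e_{HK}(R)-1$; this is $\ge0$ by Lemma~\ref{lem:ranks} and not zero by Proposition~\ref{prop:HK}. Also $\tau\ge1$, because $R/(x)$ is nonzero of finite length. Iterating Proposition~\ref{prop:CMstep}, $r_{i+1}\ge(\tau/(\ell-\tau))^i\,r_1$. If $\mathfrak m^2\subseteq(x)$ this is an equality and $\tau/(\ell-\tau)=\ell-1$. Divide by $q^\gamma$, let $e\to\infty$, and use $r_{i+1}=\chi_i^e(R)-(-1)^iq^\gamma$.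
\end{proof}

\section{Bounding local cohomology by multiplicity}\label{sec:bound}

Here is the general form of fact (ii) in Example~\ref{ex:planes}. The point is that the module $U$ enters the choice of $x$ only through an exponent $c$ that annihilates its local cohomology; for the syzygies of $F^e_*R$ such an exponent can be chosen independently of $e$.

We use local duality: over a regular local ring $G$ of dimension $g$, for finitely generated $M$, the module $H^s(M)$ is the Matlis dual of $\operatorname{Ext}_G^{g-s}(M,G)$. In particular one has finite length if and only if the other does. Since for $M\ne0$ the depth and the dimension are the least and the largest $s$ with $H^s(M)\ne0$, they are read off from the nonvanishing of these $\operatorname{Ext}$ modules.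

\begin{lemma}\label{lem:bound}
Let $(B,\mathfrak n)$ be a complete local ring of dimension $h\ge2$, $U$ a finitely generated $B$-module, and $c\ge1$ with $\mathfrak n^cH^j_{\mathfrak n}(U)=0$ for all $j<h$. Let $x=x_1,\dots,x_h$ be a system of parameters of $B$ contained in $\mathfrak n^{2^{h-2}c}$. Then
\[
\lambda(H^j_{\mathfrak n}(U))\le e(x;U)\qquad\text{for }1\le j\le h-1 .
\]
\end{lemma}

\begin{proof}
Write $H^j=H^j_{\mathfrak n}$. For $j<h$ the Artinian module $H^j(U)$ is killed by $\mathfrak n^c$, so it has finite length. Passing from $U$ to $U/H^0(U)$ changes neither $H^j(U)$ for $j\ge1$ nor $e(x;U)$, by (M1). So assume $H^0(U)=0$, and also $U\ne0$. We use induction on $h$.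

\emph{The case $h=2$.} Let $D=\varinjlim_s\operatorname{Hom}_B(\mathfrak n^s,U)$ be the ideal transform. There is an exact sequence
\[
0\to U\to D\to H^1(U)\to0,\qquad H^0(D)=H^1(D)=0 .
\]
As $H^1(U)$ has finite length, $D$ is finitely generated. So $D$ has depth at least $2=\dim B$; it is Cohen--Macaulay of dimension $2$, and $x$ is $D$-regular. By (M3) and (M1), $\lambda(D/xD)=e(x;D)=e(x;U)$. Since $x_1,x_2\in\mathfrak n^c$ kill $D/U\cong H^1(U)$, we have $xD\subseteq U$ and
\[
\lambda(H^1(U))=\lambda(D/U)\le\lambda(D/xD)=e(x;U).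
\]

\emph{The case $h\ge3$.} We cut down by $x_1$ and first show that $x_1$ is $U$-regular. Write $B$ as a quotient of a complete regular local ring $G$ of dimension $g$. Let $Q\in\operatorname{Ass}U$, put $s=\dim B/Q$, and let $Q'$ be the preimage of $Q$ in $G$; so $\operatorname{ht}Q'=g-s$. Since $H^0(U)=0$, $Q\ne\mathfrak n$. As $\operatorname{depth}U_Q=0$, local duality over $G_{Q'}$ gives $\operatorname{Ext}_G^{g-s}(U,G)_{Q'}\ne0$. So $\operatorname{Ext}_G^{g-s}(U,G)$ does not have finite length, and neither does its dual $H^s(U)$. Hence $s\ge h$, that is, $\dim B/Q=h$. As $\dim B/x_1B=h-1$, $x_1\notin Q$. Thus $x_1$ avoids every associated prime of $U$.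

Put $U'=U/x_1U$, a module over $B/x_1B$, which has dimension $h-1\ge2$. Multiplication by $x_1\in\mathfrak n^c$ is zero on $H^j(U)$ for $j<h$, so the long exact sequence breaks up into
\begin{equation}\label{eq:cut}
0\to H^j(U)\to H^j(U')\to H^{j+1}(U)\to0\qquad(j\le h-2).
\end{equation}
Hence $\mathfrak n^{2c}H^j(U')=0$ for $j<h-1$, and $x_2,\dots,x_h$ lie in $\mathfrak n^{2^{h-2}c}=\mathfrak n^{2^{(h-1)-2}\cdot2c}$. By induction and (M3),
\[
\lambda(H^j(U'))\le e(x_2,\dots,x_h;U')=e(x;U)\qquad(1\le j\le h-2).
\]
By \eqref{eq:cut} this bounds $\lambda(H^j(U))$ for $1\le j\le h-2$, and also $\lambda(H^{h-1}(U))\le\lambda(H^{h-2}(U'))\le e(x;U)$, since $h-2\ge1$.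
\end{proof}

\begin{remark}
It is not enough that $x$ be a system of parameters. For $B=k[[y,z]]$ and $U=\mathfrak n^c$ with $c\ge2$, the module $H^1(U)\cong B/\mathfrak n^c$ has length $c(c+1)/2>1$, while $e(y,z;U)=1$. The index $j=0$ must be excluded: if $U\ne0$ has finite length, then $H^0(U)=U$ and $e(x;U)=0$.
\end{remark}

\section{Rings that are not Cohen--Macaulay}\label{sec:nonCM}

We now combine Lemma~\ref{lem:bound} with a socle count in local cohomology. The lemma requires local cohomology of finite length below the dimension. In general $H^j_{\mathfrak m}(R)$ is not of finite length, so we localize at a point where it becomes so.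

\begin{proposition}\label{prop:nonCM}
Let $R$ be complete, unmixed, and not Cohen--Macaulay. For each $i\ge0$ there are a constant $E\ge1$ and an integer $h\ge2$, independent of $e$, with
\[
r_{i+1}^e\ge E^{-(i+1)}(1-q^{-h})\,q^\gamma\qquad\text{for all }e .
\]
In particular $\chi_i^F(R)-(-1)^i\ge E^{-(i+1)}>0$.
\end{proposition}

\begin{proof}
\emph{Step 1: the prime $P$.} Let $P$ be minimal among the primes for which $R_P$ is not Cohen--Macaulay, and put
\[
R'=R_P,\quad \mathfrak n=PR',\quad h=\dim R',\quad t=\operatorname{depth}R'<h .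
\]
All minimal primes $Q_0$ of the catenary local ring $R$ satisfy $\dim R/Q_0=d$. So $\dim R_Q=d-\dim R/Q$ for every prime $Q$, and for $Q\subseteq P$ we have $\dim R'/QR'=\dim R/Q-\dim R/P$. In particular
\begin{equation}\label{eq:equidim}
\dim R_Q+\dim R'/QR'=h\quad(Q\subseteq P),\qquad \dim R/P=d-h .
\end{equation}
Zero-dimensional local rings are Cohen--Macaulay, so $P$ is not minimal. By unmixedness all associated primes of $R$ are minimal, so $P\notin\operatorname{Ass}R$ and $t\ge1$. Hence $1\le t\le h-1$ and $h\ge2$. The index $t$ is thus in the range of Lemma~\ref{lem:bound}.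

\emph{Step 2: $H^j_{\mathfrak n}(R')$ has finite length for $j<h$.} Write $R=G/\mathfrak c$ with $G$ complete regular local, let primes $Q$ of $R$ have preimages $Q'$ in $G$, and put $g'=\operatorname{ht}P'$. Let $Q\subsetneq P$. Then $R_Q$ is Cohen--Macaulay, so $\operatorname{Ext}^u_{G_{Q'}}(R_Q,G_{Q'})\ne0$ only for
\[
u=\operatorname{ht}Q'-\dim R_Q=(g'-\dim R'/QR')-(h-\dim R'/QR')=g'-h,
\]
by \eqref{eq:equidim}. So for $j<h$ the module $\operatorname{Ext}^{g'-j}_{G_{P'}}(R',G_{P'})$ is supported at most at the closed point and has finite length. By local duality so does $H^j_{\mathfrak n}(R')$. Fix $c\ge1$ with $\mathfrak n^cH^j_{\mathfrak n}(R')=0$ for all $j<h$, and let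
\[
L=H^t_{\mathfrak n}(R')\ne0,\qquad\lambda(L)<\infty .
\]

\emph{Step 3: localized syzygies.} We have $(F^e_*R)_P=F^e_*R'$. Let $\Omega_j'$ and $\beta_j'$ be its minimal syzygies and Betti numbers over $R'$. The localization at $P$ of the minimal resolution over $R$ is the minimal resolution over $R'$ plus a split exact complex of free modules, so $(\Omega_j)_P\cong\Omega_j'\oplus(\text{free})$ for $j\ge1$. Put $r_j'=\sum_{l<j}(-1)^{j-1-l}\beta_l'+(-1)^jq^\gamma$. Every minimal prime $Q\subseteq P$ has $\dim R/Q=d$, so $\lambda(\Omega'_{0,Q})=q^\gamma\lambda(R_Q)$, and as in Lemma~\ref{lem:ranks},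
\[
\lambda(\Omega'_{j,Q})=r'_j\lambda(R_Q)\qquad\text{for all minimal primes }Q\subseteq P .
\]
Since $\Omega'_{j,Q}$ is a direct summand of $(\Omega_j)_Q$, which has length $r_j\lambda(R_Q)$, we obtain
\begin{equation}\label{eq:ranksprime}
0\le r'_j\le r_j\ (j\ge1),\qquad r_j'+r_{j+1}'=\beta_j',\qquad \beta_0'=q^\gamma+r_1'\ge q^\gamma .
\end{equation}

\emph{Step 4: local cohomology of the syzygies.} Write $H^s=H^s_{\mathfrak n}$. Then $H^s(F^e_*R')=F^e_*H^s(R')$. It vanishes for $s<t$. For $s<h$ it is killed by $\mathfrak n^c$, because $a\cdot F^e_*z=F^e_*(a^qz)$ and $a^q\in\mathfrak n^c$ for $a\in\mathfrak n^c$: passing to $F^e_*$ does not worsen annihilators. This is what makes the constants independent of $e$. From the exact sequences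
\[
H^{s-1}(\Omega'_{j-1})\to H^s(\Omega_j')\to H^s(R')^{\beta'_{j-1}}
\]
we get, by induction on $j\ge0$,
\begin{enumerate}
\item[(a)] $H^s(\Omega_j')=0$ for $s<t$;
\item[(b)] $\mathfrak n^{(j+1)c}H^s(\Omega_j')=0$ for $s<h$.
\end{enumerate}

\emph{Step 5: lower bounds.} Let $j\ge1$. By (a), the sequences $0\to\Omega'_{j+1}\to R'^{\beta'_j}\to\Omega_j'\to0$ and $0\to\Omega'_j\to R'^{\beta'_{j-1}}\to\Omega'_{j-1}\to0$ give exact sequences
\[
0\to H^t(\Omega'_{j+1})\to L^{\beta'_j}\xrightarrow{\ a\ }H^t(\Omega'_j),\qquad 0\to H^t(\Omega_j')\xrightarrow{\ b\ }L^{\beta'_{j-1}} .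
\]
The map $ba$ is given by the matrix of the minimal differential, whose entries lie in $\mathfrak n$. So $ba$ kills $\operatorname{Soc}(L)^{\beta'_j}$, and since $b$ is injective, $\operatorname{Soc}(L)^{\beta_j'}\subseteq\ker a=H^t(\Omega'_{j+1})$. As $L\ne0$ has finite length, $\operatorname{Soc}(L)\ne0$. For $j=0$ we have instead $0\to H^t(\Omega_1')\to L^{\beta'_0}\to F^e_*L$, and by \eqref{eq:length} and \eqref{eq:equidim} the last module has length $\lambda(L)q^{d-h+\alpha}=\lambda(L)q^{\gamma-h}$, which is small compared with $q^\gamma$. Altogether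
\begin{equation}\label{eq:lower}
\lambda(H^t(\Omega'_{j+1}))\ge\beta'_j\quad(j\ge1),\qquad
\lambda(H^t(\Omega'_1))\ge\lambda(L)\bigl(\beta_0'-q^{\gamma-h}\bigr).
\end{equation}

\emph{Step 6: upper bounds.} Fix, independently of $e$, a system of parameters $x$ of $R'$ contained in $\mathfrak n^{2^{h-2}(i+2)c}$, and put $E=e(x;R')\ge1$. Let $1\le j\le i+1$. By (b), $\mathfrak n^{(i+2)c}$ kills $H^s(\Omega'_j)$ for $s<h$. Apply Lemma~\ref{lem:bound} to $B=\widehat{R'}$ and $U=\Omega_j'\otimes_{R'}B$, with $(i+2)c$ in the role of $c$; the lengths of local cohomology and $e(x;-)$ do not change on completion. The minimal primes of $R'$ correspond to the minimal primes $Q\subseteq P$ of $R$, and all of them satisfy $\dim R'/QR'=h$ by \eqref{eq:equidim}. So by (M2) over $R'$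
\begin{equation}\label{eq:upper}
\lambda(H^t(\Omega'_j))\le e(x;\Omega_j')=\sum_Q\lambda(\Omega'_{j,Q})\,e(x;R'/QR')
=r_j'\sum_Q\lambda(R_Q)\,e(x;R'/QR')=E\,r'_j .
\end{equation}

\emph{Step 7: conclusion.} For $1\le j\le i$, \eqref{eq:ranksprime}, \eqref{eq:lower} and \eqref{eq:upper} give $r'_j\le\beta'_j\le E\,r'_{j+1}$. For $j=0$, using $\lambda(L)\ge1$ and $\beta_0'\ge q^\gamma$, they give $q^\gamma(1-q^{-h})\le\lambda(L)(\beta_0'-q^{\gamma-h})\le E\,r_1'$. Hence
\[
q^\gamma(1-q^{-h})\le E\,r_1'\le E^{2}r_2'\le\dots\le E^{i+1}r'_{i+1}\le E^{i+1}r_{i+1} .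
\]
Dividing by $q^\gamma$ and letting $e\to\infty$ gives the last claim, by \eqref{eq:ranks}.
\end{proof}

Unlike the Cohen--Macaulay case, the first step of the chain needs no extra argument here: the term that could spoil it, $F^e_*L$, lives on the closed point of $\operatorname{Spec}R'$ and has only the length $\lambda(L)q^{\gamma-h}$.

\section{Proof of Theorem \ref{thm:A}}\label{sec:proofA}

By Section~\ref{sec:ranks} we may assume that $R$ is complete.

(1)$\Rightarrow$(2): By Kunz's theorem $F^e_*R$ is free, of rank $q^\gamma$ by \eqref{eq:length} at the zero ideal. So $\beta_0=q^\gamma$ and $\beta_j=0$ for $j\ge1$.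

(2)$\Rightarrow$(3) is trivial, and (2)$\Rightarrow$(4) follows on dividing by $q^\gamma$.

(3)$\Rightarrow$(1): By \eqref{eq:ranks}, (3) says $r_{i+1}^e=0$. Apply Lemma~\ref{lem:zero}.

(4)$\Rightarrow$(1), and the strict inequality: let $R$ be unmixed and not regular. If $R$ is not Cohen--Macaulay, then $\chi_i^F(R)>(-1)^i$ by Proposition~\ref{prop:nonCM}. If $R$ is Cohen--Macaulay, then $\chi_i^F(R)>(-1)^i$ by Theorem~\ref{thm:B}. So (4) fails in both cases. \qed

\section{The role of unmixedness}

We now prove Theorem~\ref{thm:C}. Here $R$ is any $F$-finite local ring, not necessarily complete.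

\subsection*{The case $i=1$}
Suppose $\chi_1^F(R)=-1$. We show that $R$ is Cohen--Macaulay, by comparing the length and the multiplicity of a parameter ideal; Theorem~\ref{thm:A} then applies. Let $N=F^e_*R$, and for a module $M$ of finite length put
\[
\psi(M)=\lambda(\operatorname{Tor}_1^R(M,N))-\lambda(M\otimes N),\qquad\text{so that}\qquad\psi(k)=\beta_1^e-\beta_0^e=\chi_1^e(R).
\]
Given $0\to M'\to M\to M''\to0$, let $C=\ker(\operatorname{Tor}_1(M',N)\to\operatorname{Tor}_1(M,N))$. The exact sequence
\begin{multline*}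
0\to C\to\operatorname{Tor}_1(M',N)\to\operatorname{Tor}_1(M,N)\to\operatorname{Tor}_1(M'',N)\\
\to M'\otimes N\to M\otimes N\to M''\otimes N\to0
\end{multline*}
gives $\psi(M)=\psi(M')+\psi(M'')-\lambda(C)\le\psi(M')+\psi(M'')$. Filtering $M$ by copies of $k$ we get $\psi(M)\le\lambda(M)\chi_1^e(R)$. Apply this to $M=R/I$, where $I=(x_1,\dots,x_d)$ is generated by a system of parameters. As $N/IN=F^e_*(R/(x_1^q,\dots,x_d^q))$,
\[
-q^\alpha\lambda\bigl(R/(x_1^q,\dots,x_d^q)\bigr)=-\lambda(N/IN)\le\psi(R/I)\le\lambda(R/I)\,\chi_1^e(R).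
\]
Divide by $q^\gamma=q^{d+\alpha}$ and let $e\to\infty$. By Lech's formula \cite[Thm.~14.12]{Mat}, $\lim_n\lambda(R/(x_1^n,\dots,x_d^n))/n^d=e(x;R)$, so $-e(x;R)\le-\lambda(R/I)$, that is, $\lambda(R/I)\le e(x;R)$. But $\lambda(R/I)\ge e(x;R)$ always, with equality only if $R$ is Cohen--Macaulay \cite[Thm.~17.11]{Mat}. So $R$ is Cohen--Macaulay. Then $\widehat R$ is Cohen--Macaulay, $R$ is unmixed, and $R$ is regular by Theorem~\ref{thm:A}.

\subsection*{The case $i=0$}
Let $k$ be perfect and $R=k[[x,y]]/(xy,y^2)$. It has dimension $1$ and $\gamma=1$, it is not regular, and it is not unmixed, since $\mathfrak m$ annihilates $y\neq0$. For $q\ge p$ we have $\mathfrak m^{[q]}=(x^q)$, and $R/\mathfrak m^{[q]}$ has the basis $1,x,\dots,x^{q-1},y$. So $\chi_0^e(R)=q+1$ and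
\[
\chi_0^F(R)=\lim_{e\to\infty}\frac{q+1}{q}=1 .
\]
This completes the proof of Theorem~\ref{thm:C}. \qed

\begin{remark}
The last example shows where the argument of Section~\ref{sec:nonCM} breaks down. The only non-Cohen--Macaulay prime is $P=\mathfrak m$, with $h=1$, $t=0$ and $L=H^0_{\mathfrak m}(R)=(y)\cong k$. As in Step~5, the sequence $0\to H^0(\Omega_1)\to L^{\beta_0}\to F^e_*L$ gives $\lambda(H^0(\Omega_1))\ge(q+1)-1=q$ for $e\ge1$. But $r_1=\beta_0-q=1$, so no bound $\lambda(H^0(\Omega_1))\le E\,r_1$ with $E$ independent of $e$ can hold. Unmixedness enters the proof of Proposition~\ref{prop:nonCM} through $t\ge1$ and through the equality $\dim R/Q=d$ for all minimal primes $Q$, which gives \eqref{eq:equidim} and makes the $\Omega'_j$ have one rank $r'_j$ at all minimal primes of $R'$.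
\end{remark}

\begin{thebibliography}{9}
\bibitem{Kunz} Kunz, \emph{Characterizations of regular local rings of characteristic $p$}, 1969.
\bibitem{Mat} Matsumura, \emph{Commutative Ring Theory}.
\bibitem{PS} Thomas Polstra, Ilya Smirnov, \emph{Equimultiplicity Theory of Strongly $F$-regular rings}, arXiv:1906.01162 (2019).
\end{thebibliography}

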